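# An abelian category whose $\mathrm K_{-2}$ survives every Serre embedding

## 1. Countable vector spaces, and killing K-theory by repetition

Let $A$ be the category of finite-dimensional complex vector spaces and let $B$ be the category of complex vector spaces of at most countable dimension. Dimension gives $\mathrm K_0(A)\cong\mathbb Z$. In $B$ there is room to repeat: for $V\in B$ the space $V^{(\mathbb N)}=V\oplus V\oplus\cdots$ again lies in $B$, and
$$V\oplus V^{(\mathbb N)}\cong V^{(\mathbb N)} .$$
In $\mathrm K_0(B)$ this reads $[V]+[V^{(\mathbb N)}]=[V^{(\mathbb N)}]$, so $[V]=0$ and $\mathrm K_0(B)=0$. The isomorphism is natural in $V$ and $V\mapsto V^{(\mathbb N)}$ is an exact functor, so the same trick kills every K-group of $B$, as we check in Section 3. Moreover $A$ sits inside $B$ in a very tight way: a subspace or a quotient of a finite-dimensional space is finite-dimensional, and so is an extension of two such spaces.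

**Definition.** A full subcategory $A$ of an abelian category $B$ is a *Serre subcategory* if it is nonempty and closed in $B$ under subobjects, quotient objects and extensions. For an exact fully faithful inclusion $A\subseteq B$ of abelian categories we then say that $A$ is *Serre in* $B$ (we identify $A$ with its essential image).

If $R$ is a countable noetherian ring, the finitely generated modules are Serre in the countably generated ones, and repetition kills the K-theory of the larger category.

Now let $R=\mathbb C[x_1,x_2,\dots]$, and let $A$ be the category of finitely presented $R$-modules. It is abelian. Indeed, cokernels of maps between finitely presented modules are finitely presented. A map between finitely presented modules is defined over some noetherian $R_n=\mathbb C[x_1,\dots,x_n]$, and $R$ is free over $R_n$, so its kernel is the base change of a finitely generated $R_n$-module. As the large category take the colimits of sequences $a_0\to a_1\to\cdots$ of finitely presented modules. It admits countable repetition. But it contains the ideal $(x_1,x_2,\dots)=\bigcup_n(x_1,\dots,x_n)$, which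 is a subobject of $R\in A$ and is not finitely generated. So $A$ is not closed under subobjects: the K-theory has been killed and the Serre condition lost. Perhaps a cleverer large category would do both.

For an essentially small abelian category $C$ let $\mathrm K(C)$ be its nonconnective algebraic K-theory spectrum, that is, the nonconnective K-theory of the stable $\infty$-category $\mathcal D^b(C)$. The following is asked by Benjamin Antieau, David Gepner and Jeremiah Heller in "K-theoretic obstructions to bounded t-structures", arXiv:1610.07207 (2016).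

**Question.** Let $A$ be a small abelian category. Does there exist an exact fully faithful inclusion of abelian categories $A\subseteq B$ such that $\mathrm K(B)\simeq0$ and such that $A$ is Serre in $B$? (Here $B$ is required to be essentially small.)

The answer is no. We shall construct $A$ with $\mathrm K_{-2}(A)\cong\mathbb Z$ such that $\mathrm K_{-2}(A)\to\mathrm K_{-2}(B)$ is injective for *every* $B$ in which $A$ is Serre.

## 2. Negative K-groups, t-structures and quotients

Stable $\infty$-categories may be read as triangulated categories with good cones. All $\operatorname{Hom}$ computations below take place in homotopy categories.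

**Negative K-groups.** For a ring $R$, $\mathrm K(R)$ is the K-theory of the perfect complexes over $R$. For $n>0$, Bass's theorem exhibits $\mathrm K_{-n}(R)$ as a natural direct summand of $\mathrm K_0(R[t_1^{\pm1},\dots,t_n^{\pm1}])$, with
$$\mathrm K_{-1}(R)=\operatorname{coker}\bigl(\mathrm K_0(R[t])\oplus\mathrm K_0(R[t^{-1}])\to\mathrm K_0(R[t^{\pm1}])\bigr).$$
For $R=\mathbb C$ all these $\mathrm K_0$ are $\mathbb Z$, generated by the free module of rank one, so $\mathrm K_{-1}(\mathbb C)=0$. More generally, negative K-groups of regular noetherian rings vanish.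

**Bounded t-structures.** A t-structure on $\mathcal M$ is a pair of full subcategories $(\mathcal M^{\le0},\mathcal M^{\ge0})$, closed under equivalence, with $\mathcal M^{\le0}[1]\subseteq\mathcal M^{\le0}$ and $\mathcal M^{\ge0}[-1]\subseteq\mathcal M^{\ge0}$. It must satisfy $\operatorname{Hom}(X,Y)=0$ for $X\in\mathcal M^{\le0}$ and $Y\in\mathcal M^{\ge1}=\mathcal M^{\ge0}[-1]$, and every $X$ must have a truncation triangle $\tau^{\le0}X\to X\to\tau^{\ge1}X$. It is *bounded* if every object lies in $\mathcal M^{\le b}\cap\mathcal M^{\ge a}$ for some $a,b$. The heart $\mathcal M^\heartsuit=\mathcal M^{\le0}\cap\mathcal M^{\ge0}$ is abelian, and $H^i:\mathcal M\to\mathcal M^\heartsuit$ is the cohomology functor. The basic example is $\mathcal D^b(A)$, with heart $A$.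

**Verdier quotients.** If $\mathcal C\subseteq\mathcal M$ is a thick stable subcategory (closed under shifts, cofibers and retracts), then $\mathcal M/\mathcal C$ is obtained by making the objects of $\mathcal C$ zero. A morphism $X\to Y$ in it is represented by a roof $X\xleftarrow{s}X'\to Y$ in $\mathcal M$ with $\operatorname{cofib}(s)\in\mathcal C$. The sequence $\mathcal C\to\mathcal M\to\mathcal M/\mathcal C$ is called a Verdier sequence.

We use the following published facts.

**Fact 1** (Schlichting; Blumberg–Gepner–Tabuada). Nonconnective K-theory of small stable $\infty$-categories sends Verdier sequences (up to idempotents) to fiber sequences, commutes with filtered colimits, and is additive. If $\mathcal C$ is idempotent complete, $\tau_{\ge0}\mathrm K(\mathcal C)$ is connective K-theory. We also use that $\mathrm K(\mathcal C^{op})\simeq\mathrm K(\mathcal C)$.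

**Fact 2** (Antieau–Gepner–Heller, *K-theoretic obstructions to bounded t-structures*, Invent. Math. 216 (2019)). If a small stable $\infty$-category $\mathcal C$ has a bounded t-structure, then $\mathcal C$ is idempotent complete and $\mathrm K_{-1}(\mathcal C)=0$.

**Fact 3** (Theorem of the heart; Barwick, *On exact ∞-categories and the theorem of the heart*, Compositio 2015). If $\mathcal C$ has a bounded t-structure, the inclusion $\mathcal C^\heartsuit\to\mathcal C$ induces an equivalence on connective K-theory.

**Fact 4** (Thomason–Trobaugh). Localization, excision and the projective bundle formula hold for $\mathrm K$ of schemes, where $\mathrm K(X)=\mathrm K(\mathrm{Perf}(X))$. For projective $X$, $\mathcal D^b(\mathrm{Vect}X)\simeq\mathrm{Perf}(X)$.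

**Fact 5** (Land–Tamme, *K-theory of pullbacks*, Ann. of Math. 2019, Theorem 1.1). For a pullback square of $E_1$-rings with corners $R,R_1,R_2,R_{12}$ (maps $R\to R_1\to R_{12}$ and $R\to R_2\to R_{12}$) there is an $E_1$-ring $R'$ with underlying spectrum $R_1\otimes_RR_2$. It comes with ring maps $R_1,R_2\to R'$ and $R'\to R_{12}$ whose underlying maps of spectra are the canonical ones, such that $\mathrm K(R)\simeq\mathrm K(R_1)\times_{\mathrm K(R')}\mathrm K(R_2)$, compatibly with the given square.

**Fact 6.** If $R$ is a connective $E_1$-ring, then $\mathrm K_n(R)\to\mathrm K_n(\pi_0R)$ is an isomorphism for $n\le1$. (For $n\le0$: Blumberg–Gepner–Tabuada, *A universal characterization of higher algebraic K-theory*, Theorem 9.53. For $n=1$: $\mathrm K_1(R)=\pi_1(BGL(R)^+)=GL(\pi_0R)^{ab}$.)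

**Fact 7** (Suslin, *On the K-theory of local fields*, 1984). For an odd prime $\ell$, the map $\mathrm K(\mathbb C)\otimes\mathbb S/\ell\to ku\otimes\mathbb S/\ell$ is an equivalence.

Fact 2 applied to $\mathcal D^b(A)$ gives $\mathrm K_{-1}(A)=0$ for every $A$. So $\mathrm K_{-2}$ is the first negative group in which anything can happen.

## 3. Noetherian and artinian categories, and embeddings that are not Serre

**Proposition 3.1.** (a) If every object of $A$ is noetherian, or every object of $A$ is artinian, the answer to the Question for $A$ is yes. (b) Without the Serre condition the answer is yes for every $A$.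

**Step 1: the countable hull.** This step builds, for any $A$, a category with countable repetition. Let $B_0\subset\mathrm{Ind}(A)$ be the full subcategory of colimits of sequences $a_0\to a_1\to\cdots$ in $A$. It is essentially small. Let $f:\operatorname{colim}a_n\to\operatorname{colim}b_n$ be a map in $B_0$. Objects of $A$ are compact in $\mathrm{Ind}(A)$, so $a_0\to\operatorname{colim}b_n$ factors through some $b_{m_0}$, then $a_1\to\operatorname{colim}b_n$ through some $b_{m_1}$ with $m_1>m_0$. After enlarging $m_1$ the two factorizations are compatible on $a_0$; continue in this way. So after reindexing, $f$ is the colimit of levelwise maps $a_n\to b_n$. Filtered colimits in $\mathrm{Ind}(A)$ are exact, so $\ker f$ and $\operatorname{coker}f$ are the colimits of the levelwise kernels and cokernels, and lie in $B_0$. Hence $B_0$ is abelian with exact inclusion into $\mathrm{Ind}(A)$, and $A\subset B_0$ is exact and fully faithful.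

**Step 2: the swindle.** We show $\mathrm K(B_0)\simeq0$, which proves (b). The category $B_0$ has countable coproducts, since
$$\textstyle\bigoplus_j\operatorname{colim}_na^j_n=\operatorname{colim}_n\bigoplus_{j\le n}a^j_n .$$
The functor $\Sigma(Y)=Y^{(\mathbb N)}$ is exact and $\mathrm{id}\oplus\Sigma\cong\Sigma$. By additivity $\mathrm{id}+\Sigma_*=\Sigma_*$ on $\mathrm K(B_0)$, so $\mathrm{id}_{\mathrm K(B_0)}=0$ and $\mathrm K(B_0)\simeq0$.

**Step 3: noetherian $A$ is Serre in $B_0$.** Let $u\subseteq a$ in $\mathrm{Ind}(A)$ with $a\in A$. Then $u$ is a filtered colimit of objects of $A$, hence the directed union of the images in $a$ of these objects. The images are images of morphisms of $A$, so they lie in $A$. As $a$ is noetherian the union stabilizes, and $u\in A$. Then $a/u\in A$ too.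

For extensions let $0\to a'\to Y\to a''\to0$ be exact in $\mathrm{Ind}(A)$ with $a',a''\in A$. Now $Y$ is the directed union of images $Y_i$ of objects of $A$, and $Y_i\in A$ as a quotient of an object of $A$. The images of the $Y_i$ in $a''$ have union $a''$, and the $Y_i\cap a'$ have union $a'$. Since $a''$ and $a'$ are noetherian, some $Y_i$ maps onto $a''$ and contains $a'$, so $Y=Y_i\in A$. Thus $A$ is Serre in $\mathrm{Ind}(A)$, hence in $B_0$, whose inclusion in $\mathrm{Ind}(A)$ is exact.

**Step 4: artinian $A$.** Here $A^{op}$ has noetherian objects, so it is Serre in some $B$ with $\mathrm K(B)\simeq0$. Then $A$ is Serre in $B^{op}$, and $\mathrm K(B^{op})\simeq\mathrm K(B)\simeq0$. $\square$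

So an $A$ with negative answer must contain a non-noetherian object and a non-artinian object.

## 4. Localization in degree $-2$, and a quiver with one relation

Suppose $A$ is Serre in $B$. The natural tool is the localization sequence for $\mathcal D^b(B)$ modulo the complexes with cohomology in $A$. We work in a slightly greater generality that costs nothing.

**Setting 4.1.** $\mathcal M$ is an essentially small stable $\infty$-category with a bounded t-structure, and $\mathcal D^b(A)\to\mathcal M$ is a t-exact functor whose restriction to hearts is fully faithful with Serre image. Identify $A$ with its essential image in $\mathcal M^\heartsuit$, and let $\mathcal C\subseteq\mathcal M$ be the full subcategory of the $X$ with all $H^i(X)\in A$. The main case is $\mathcal M=\mathcal D^b(B)$.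

For a triangle $X\to Y\to Z\to X[1]$ with $X,Y\in\mathcal C$, the object $H^i(Z)$ is an extension of $\ker(H^{i+1}X\to H^{i+1}Y)$ by $\operatorname{coker}(H^iX\to H^iY)$, so it lies in $A$. Retracts are subobjects on cohomology. Hence $\mathcal C$ is a thick stable subcategory. It is closed under truncation, so it has a bounded t-structure with heart $A$. The given functor factors through a t-exact functor $F:\mathcal D^b(A)\to\mathcal C$ that is an equivalence on hearts.

**Lemma 4.2.** In Setting 4.1, the quotient $\mathcal Q=\mathcal M/\mathcal C$ has a bounded t-structure, and $\mathrm K_{-2}(\mathcal C)\to\mathrm K_{-2}(\mathcal M)$ is injective.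

**Step 1: the candidate.** This step checks everything except orthogonality. Let $\mathcal Q^{\le0}$ and $\mathcal Q^{\ge0}$ be the essential images of $\mathcal M^{\le0}$ and $\mathcal M^{\ge0}$. Stability under shifts is inherited. Every object of $\mathcal Q$ is the image of some $X\in\mathcal M$, and the image of $\tau^{\le0}X\to X\to\tau^{\ge1}X$ is a truncation triangle. Boundedness is inherited.

**Step 2: orthogonality.** Let $X\in\mathcal M^{\le0}$ and $Y\in\mathcal M^{\ge1}$. We must show that a morphism in $\mathcal Q$ given by a roof $X\xleftarrow{s}X'\xrightarrow{f}Y$ with $c=\operatorname{cofib}(s)\in\mathcal C$ is zero. Consider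
$$H^{i-1}(X)\to H^{i-1}(c)\to H^i(X')\to H^i(X).$$
If $i\ge2$, the outer terms vanish and $H^i(X')\cong H^{i-1}(c)\in A$. If $i=1$, the last term vanishes, so $H^1(X')$ is a quotient of $H^0(c)\in A$ and lies in $A$. Here we use that $A$ is closed under quotients in $\mathcal M^\heartsuit$. So $\tau^{\ge1}X'\in\mathcal C$, and $\tau^{\le0}X'\to X'$ becomes an isomorphism in $\mathcal Q$. The composite $\tau^{\le0}X'\to X'\xrightarrow{f}Y$ is already zero in $\mathcal M$, since $Y\in\mathcal M^{\ge1}$. Hence $f$ is zero in $\mathcal Q$, and so is the morphism we started with.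

**Step 3: K-theory.** By Fact 2, $\mathrm K_{-1}(\mathcal Q)=0$. Fact 1 gives the exact sequence $\mathrm K_{-1}(\mathcal Q)\to\mathrm K_{-2}(\mathcal C)\to\mathrm K_{-2}(\mathcal M)$. $\square$

It is tempting to stop here: take any $A$ with $\mathrm K_{-2}(A)\ne0$. The lemma concerns $\mathcal C$, however, so we would need to know $\mathrm K_{-2}(A)\to\mathrm K_{-2}(\mathcal C)$. If $F:\mathcal D^b(A)\to\mathcal C$ were an equivalence we would be done. It need not be one.

**Example 4.3.** Let $B$ be the category of finite-dimensional representations $V_1\xrightarrow{a}V_2\xrightarrow{b}V_3$ over $\mathbb C$ with $ba=0$, and let $A$ be the subcategory where $V_2=0$. It is Serre, because $V\mapsto V_2$ is exact. Let $S_i$ be the one-dimensional representation at vertex $i$ and $P_i$ its projective cover. Then $P_3=S_3$; $P_2$ is $0\to\mathbb C\xrightarrow{1}\mathbb C$; and $P_1$ is $\mathbb C\xrightarrow{1}\mathbb C\to0$, the relation forbidding more. So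
$$0\to P_3\to P_2\to P_1\to S_1\to0$$
is a projective resolution, and $\mathrm{Ext}^2_B(S_1,S_3)=\operatorname{coker}(\operatorname{Hom}(P_2,S_3)\to\operatorname{Hom}(P_3,S_3))=\operatorname{coker}(0\to\mathbb C)=\mathbb C$. But $A$ is the category of pairs of vector spaces, so $\mathrm{Ext}^2_A(S_1,S_3)=0$. Hence $F$ is not full.

In general $F$ is thus a functor between two categories with the same heart. Fact 3 compares their K-groups in degrees $\ge0$. It says nothing about degree $-2$, which is where we need it.

## 5. Inverting $v_1$, and an obstruction in $\mathrm K_{-2}$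

The way out is a functor on spectra that depends only on homotopy in high degrees, so that $A$ and $\mathcal C$ look alike, and that nevertheless receives a natural map from the spectrum itself, so that a class in degree $-2$ can leave a trace.

**Definition.** Fix an odd prime $\ell$ and put $d=2\ell-2$. Let $v_1:\Sigma^d\mathbb S/\ell\to\mathbb S/\ell$ be Adams' self-map, which induces an isomorphism on $KU_*$. For a spectrum $X$ put
$$T_\ell(X)=\operatorname{colim}\bigl(X\otimes\mathbb S/\ell\xrightarrow{v_1}X\otimes\Sigma^{-d}\mathbb S/\ell\xrightarrow{v_1}X\otimes\Sigma^{-2d}\mathbb S/\ell\to\cdots\bigr),\tag{1}$$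
with the natural map $\iota:X\to X\otimes\mathbb S/\ell\to T_\ell(X)$. We write $T$ for $T_\ell$.

**Lemma 5.1.**

1. $T$ is exact and preserves filtered colimits, and $\iota$ is natural and commutes with boundary maps of fiber sequences.
2. If $X$ is bounded above, $T(X)=0$. If $f$ is an isomorphism on $\pi_n$ for all large $n$, then $T(f)$ is an equivalence.
3. $\pi_iT\mathrm K(\mathbb C)=0$ for $i$ odd, and $\mathbb Z=\mathrm K_0(\mathbb C)\xrightarrow{\iota}\pi_0T\mathrm K(\mathbb C)\cong\mathbb Z/\ell$ is reduction mod $\ell$.

*Proof.* (1) We have $T(X)=X\otimes T(\mathbb S)$, and $\iota$ is $X\otimes-$ applied to $\mathbb S\to T(\mathbb S)$. A boundary map is induced by a map of spectra $Z\to\Sigma X$, to which naturality applies (signs from suspension never matter below).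

(2) From (1), $\pi_nT(X)=\operatorname{colim}_k\pi_{n+kd}(X\otimes\mathbb S/\ell)$. If $X$ is bounded above, so is $X\otimes\mathbb S/\ell$, the cofiber of $\ell$ on $X$, and these groups vanish for large $k$. For the second claim, the fiber of $f$ is bounded above, so $T$ kills it; use exactness.

(3) By Fact 7, $\mathrm K(\mathbb C)\to ku$ becomes an equivalence after $\otimes\,\mathbb S/\ell$, hence after $T$. By (2), $T(ku)\simeq T(KU)$. Since $KU\otimes v_1$ is an equivalence, all maps in (1) for $X=KU$ are equivalences, and $T(KU)\simeq KU\otimes\mathbb S/\ell$. Its homotopy is $\mathbb Z/\ell$ in even degrees and $0$ in odd ones. By naturality of $\iota$ along $\mathrm K(\mathbb C)\to ku\to KU$, which on $\pi_0$ is the identity of $\mathbb Z$ (dimension), $\iota$ on $\mathrm K_0(\mathbb C)$ is $\pi_0KU=\mathbb Z\to\pi_0(KU\otimes\mathbb S/\ell)=\mathbb Z/\ell$. $\square$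

**Example 5.2.** Compare $\Sigma^{-2}H\mathbb Z$ and $\Sigma^{-2}ku$. Both have $\pi_{-2}=\mathbb Z$. The first is bounded above, so $\iota=0$ on it. For the second, $\pi_{-2}T(\Sigma^{-2}ku)=\pi_0T(ku)=\mathbb Z/\ell$ and $\iota$ is reduction mod $\ell$. So $\iota$ is nonzero on a negative class only if the class is tied to homotopy in arbitrarily high degrees.

**Theorem 5.3.** Let $A$ be a small abelian category and $A\subseteq B$ an exact fully faithful inclusion into an essentially small abelian category, with $A$ Serre in $B$. Then for every odd prime $\ell$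
$$\ker\bigl(\mathrm K_{-2}(A)\to\mathrm K_{-2}(B)\bigr)\subseteq\ker\bigl(\iota:\mathrm K_{-2}(A)\to\pi_{-2}T_\ell\mathrm K(A)\bigr).$$
More generally, this holds with $\mathcal D^b(B)$ replaced by any $\mathcal M$ as in Setting 4.1, that is, any essentially small stable $\infty$-category $\mathcal M$ with a bounded t-structure and a t-exact functor $\mathcal D^b(A)\to\mathcal M$ whose restriction to hearts is fully faithful with Serre image.

**Step 1: $T\mathrm K(A)\to T\mathrm K(\mathcal C)$ is an equivalence.** This replaces the missing equivalence $\mathcal D^b(A)\simeq\mathcal C$. Apply Fact 3 to $\mathcal D^b(A)$ and to $\mathcal C$, both with heart $A$. By two-out-of-three, $F$ induces an equivalence on connective K-theory. Both categories are idempotent complete by Fact 2, so by Fact 1 $\mathrm K_n(F)$ is an isomorphism for all $n\ge0$. Apply Lemma 5.1(2).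

**Step 2: tracing a class.** Let $\xi\in\mathrm K_{-2}(A)$ die in $\mathrm K_{-2}(\mathcal M)$. By Lemma 4.2 it dies in $\mathrm K_{-2}(\mathcal C)$. By naturality of $\iota$, the image of $\iota(\xi)$ in $\pi_{-2}T\mathrm K(\mathcal C)$ is zero. By Step 1, $\iota(\xi)=0$ in $\pi_{-2}T\mathrm K(A)$. $\square$

The rest of the lecture produces an $A$ to which this applies with full force.

**Theorem 5.4.** There is a small abelian category $A$ with $\mathrm K_{-2}(A)\cong\mathbb Z$ such that every nonzero $\xi\in\mathrm K_{-2}(A)$ has $\iota(\xi)\ne0$ in $\pi_{-2}T_\ell\mathrm K(A)$ for some odd prime $\ell$. Hence $\mathrm K_{-2}(A)\hookrightarrow\mathrm K_{-2}(B)$ for every $B$ (or $\mathcal M$) as in Theorem 5.3. The answer to the Question is **no**, even if "$\mathrm K(B)\simeq0$" is weakened to "$\mathrm K_{-2}(B)$ is torsion".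

The plan is to find a Verdier sequence $\mathcal D^b(A)\to\mathcal W\to\mathrm{Perf}(X)$ in which $X$ is a curve with $\mathrm K_{-1}(X)\ne0$ and $\mathrm K(\mathcal W)$ is so simple that the boundary map carries $\mathrm K_{-1}(X)$ to $\mathrm K_{-2}(A)$ without loss, before and after applying $T$. The category is Neeman's counterexample to Schlichting's conjecture (*A counterexample to vanishing conjectures for negative K-theory*, Invent. Math. 225 (2021)); everything needed about it is proved here.

## 6. Cokernels of surjections of vector bundles on a nodal cubic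

Let $X\subset\mathbb P^2_{\mathbb C}$ be the nodal cubic $V^2W-UVW=U^3$, with normalization
$$\nu:\mathbb P^1\to X,\qquad [a:b]\mapsto[ab(a-b):a^2(a-b):b^3].$$
With $t=a/b$, the points $t=0$ and $t=1$ go to the node $x_0=[0:0:1]$. Section 9 verifies the properties of $\nu$; here we only need that $X$ is a projective curve over $\mathbb C$.

Let $E$ be a small skeleton of $\mathrm{Vect}(X)$. It is idempotent complete with finite-dimensional Hom spaces, and $\mathrm{Ext}^2_X(e,e')=H^2(X,e^\vee\otimes e')=0$ because $\dim X=1$. Kernels of surjections of bundles, and extensions of bundles, are bundles.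

Let $\mathrm{Mod}\,E$ be the abelian category of $\mathbb C$-linear functors $E^{op}\to\mathrm{Vect}_{\mathbb C}$, and let $h_e=\operatorname{Hom}(-,e)$. By Yoneda, $\operatorname{Hom}(h_e,G)=G(e)$, so $h_e$ is projective. Call a functor finitely generated if it is a quotient of some $h_w$; since $h_{w}\oplus h_{w'}=h_{w\oplus w'}$, one representable is as good as finitely many.

**Definition.** $A\subset\mathrm{Mod}\,E$ is the full subcategory of functors isomorphic to $\operatorname{coker}(h_p:h_y\to h_z)$ for a *surjection* of bundles $p:y\to z$.

With $x=\ker p$, left exactness of Hom gives an exact sequence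
$$0\to h_x\to h_y\to h_z\to F\to0,\qquad F=\operatorname{coker}(h_p).\tag{2}$$
The functor $F$ vanishes exactly when $\mathrm{id}_z$ lifts to $y$, that is, when $p$ splits. Since $E$ is small, $A$ is essentially small. We pass to a small skeleton where needed, which changes neither $\mathrm K(A)$ nor the Serre condition on the essential image.

**Example 6.1.** For this example replace $X$ by $\mathbb P^1$, whose bundles are sums of $\mathcal O(n)$'s, and take $0\to\mathcal O(-2)\to\mathcal O(-1)^2\to\mathcal O\to0$. Then $F(\mathcal O(n))$ is the cokernel of $H^0(\mathcal O(-1-n))^2\to H^0(\mathcal O(-n))$, given by multiplication by the two coordinates. It is $0$ for $n\ge1$, where the target is zero, and $0$ for $n\le-1$, where the map is onto. For $n=0$ it is $\mathbb C$. So $F$ is the functor that is $\mathbb C$ at $\mathcal O$ and $0$ at the other line bundles.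

**Lemma 6.2.** $A$ is closed under kernels, cokernels and extensions in $\mathrm{Mod}\,E$. Hence $A$ is abelian with exact inclusion.

Let $F=\operatorname{coker}(h_p)$ with $p:y\to z$ surjective.

**Step 1: finitely generated subfunctors of $F$ lie in $A$, and so do the quotients by them.** Such a subfunctor is the image of a map $h_w\to F$, which lifts to $h_f:h_w\to h_z$ with $f:w\to z$. Let $u=y\times_zw$, the kernel of the surjection $(p,-f):y\oplus w\to z$. It is a bundle, $u\to w$ is surjective because $p$ is, and $h_u=h_y\times_{h_z}h_w$. A map $e\to w$ dies in $F(e)$ iff its composite with $f$ lifts along $p$, iff it factors through $u$. So the image is $\operatorname{coker}(h_u\to h_w)\in A$. The quotient of $F$ by it is $\operatorname{coker}(h_{y\oplus w}\to h_z)$ for the surjection $(p,f)$, so it lies in $A$.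

**Step 2: cokernels and kernels.** Let $\varphi:F\to G$ with $G=\operatorname{coker}(h_{y'}\to h_{z'})\in A$. The image of $\varphi$ is a finitely generated subfunctor of $G$, so $\operatorname{coker}\varphi\in A$ by Step 1. Lift $h_z\to F\to G$ to a map $z\to z'$ and let $u=y'\times_{z'}z$, a bundle. An element of $F(e)$ represented by $e\to z$ lies in $\ker\varphi$ iff $e\to z\to z'$ lifts to $y'$, iff $e\to z$ factors through $u$. So $\ker\varphi$ is the image of $h_u\to h_z\to F$, a finitely generated subfunctor of $F$, and lies in $A$.

**Step 3: extensions.** Let $0\to F\to H\to F'\to0$ be exact with $F'=\operatorname{coker}(h_{p'})$, $p':y'\to z'$ surjective. Lift $h_{z'}\to F'$ to $H$. Then $h_z\oplus h_{z'}\to H$ is onto, and its kernel is an extension of $\ker(h_{z'}\to F')$ by $\ker(h_z\to F)$. Now $h_{y'}$ maps onto the former, and we lift this map to the kernel. So $h_y\oplus h_{y'}$ maps onto the kernel (horseshoe lemma), and $H=\operatorname{coker}(h_{y\oplus y'}\to h_{z\oplus z'})$ for a triangular map with diagonal entries $p,p'$. A triangular map with surjective diagonal entries is surjective.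 $\square$

Consequently $\mathcal D^b_A(\mathrm{Mod}\,E)$, the complexes with bounded cohomology lying in $A$, is stable, with the standard bounded t-structure of heart $A$.

## 7. $\mathcal D^b(A)$ as the category of acyclic complexes of bundles

Let $\mathcal W\subset\mathcal D(\mathrm{Mod}\,E)$ be the stable subcategory of objects equivalent to bounded complexes of representables. As these are projective, $\mathcal W\simeq K^b(E)$, the bounded complexes of bundles up to homotopy. Let $\mathcal Ac\subset\mathcal W$ be the kernel of $\mathcal W\to\mathrm{Perf}(X)$, i.e. the bounded complexes of bundles that are exact as complexes of sheaves. As the kernel of an exact functor it is thick.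

**Lemma 7.1.** $\mathcal Ac=\mathcal D^b_A(\mathrm{Mod}\,E)$.

*Proof.* Let $e^\bullet$ be a bounded exact complex of bundles with cycle sheaves $Z^i$. By descending induction on $i$ each $Z^i$ is a bundle, because $0\to Z^{i-1}\to e^{i-1}\to Z^i\to0$ is exact. By left exactness of $h$, the kernel of $h_{e^i}\to h_{e^{i+1}}$ is $h_{Z^i}$. So $H^i(h_{e^\bullet})=\operatorname{coker}(h_{e^{i-1}}\to h_{Z^i})$ lies in $A$, because $e^{i-1}\to Z^i$ is surjective. Conversely, by (2) each $F\in A$ is equivalent to the complex of representables given by the exact complex $x\to y\to z$, so $A\subset\mathcal Ac$. Since $\mathcal D^b_A(\mathrm{Mod}\,E)$ is generated by $A$ under shifts and extensions and $\mathcal Ac$ is stable, the other inclusion follows. $\square$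

Example 4.3 warns us that $\mathcal D^b(A)$ and $\mathcal D^b_A$ may differ. Here they agree, thanks to $\mathrm{Ext}^2_X=0$. Write $\mathrm{Ext}_E$ for Ext in $\mathrm{Mod}\,E$.

**Lemma 7.2 (effacement).** For $F,G\in A$, $n\ge1$ and $c\in\mathrm{Ext}^n_E(F,G)$ there is an epimorphism $F''\to F$ in $A$ along which $c$ pulls back to $0$.

*Proof.* For $n=1$ let $F''$ be the middle term of the extension $c$; it is in $A$ by Lemma 6.2. For $n\ge3$, (2) shows that $F$ has projective dimension at most $2$, so $c=0$; take $F''=F$.

Let $n=2$. By (2), $\mathrm{Ext}^2_E(F,G)=\operatorname{coker}(G(y)\to G(x))$. Let $c$ be represented by $g\in G(x)$, where $G=\operatorname{coker}(h_q)$ with $q:y'\to z'$ surjective. Lift $g$ to $\gamma:x\to z'$, and let $\pi:x''=x\times_{z'}y'\to x$. Then $\pi$ is a surjection of bundles whose kernel $v\cong\ker q$ is a bundle. Also $\pi^*g=0$ in $G(x'')$, since $\gamma\pi$ factors through $q$. From the exact sequence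
$$\mathrm{Ext}^1_X(z,x'')\to\mathrm{Ext}^1_X(z,x)\to\mathrm{Ext}^2_X(z,v)=0$$
the class of $0\to x\to y\to z\to0$ is the pushout along $\pi$ of an extension $0\to x''\to y''\to z\to0$. So there is a map of short exact sequences $(\pi,\rho,\mathrm{id}_z)$ from the latter to the former. Let $F''=\operatorname{coker}(h_{y''}\to h_z)\in A$. The map $F''\to F$ induced by $\mathrm{id}_{h_z}$ is an epimorphism. The triple $(h_\pi,h_\rho,\mathrm{id})$ is a map between the resolutions (2) of $F''$ and $F$, so $c$ pulls back to the class of $\pi^*g=0$ in $\operatorname{coker}(G(y'')\to G(x''))$. $\square$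

**Proposition 7.3.** $\mathcal D^b(A)\to\mathcal D^b_A(\mathrm{Mod}\,E)=\mathcal Ac$ is an equivalence.

**Step 1: $\varphi^n:\mathrm{Ext}^n_A(F,G)\to\mathrm{Ext}^n_E(F,G)$ is an isomorphism for all $F,G\in A$ and $n\ge0$.** This is what full faithfulness amounts to on the heart. For $n=0$ it holds since $A$ is full. Assume it for $n$, all $F$ and all $G$. For an exact sequence $0\to K\to F''\to F\to0$ in $A$, let $\delta:\mathrm{Ext}^n(K,G)\to\mathrm{Ext}^{n+1}(F,G)$ be the connecting map in either theory; $\varphi$ commutes with it.

*Surjectivity of $\varphi^{n+1}$.* Given $c\in\mathrm{Ext}^{n+1}_E(F,G)$, choose $F''\to F$ by Lemma 7.2, with kernel $K\in A$. Then $c=\delta(b)$ for some $b\in\mathrm{Ext}^n_E(K,G)$, and $b=\varphi^n(b')$ by induction. So $c=\varphi^{n+1}(\delta b')$.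

*Injectivity of $\varphi^{n+1}$.* Let $\varphi^{n+1}(a)=0$. Represent $a$ by a Yoneda extension $0\to G\to E_{n+1}\to\cdots\to E_1\to F\to0$ in $A$, and let $F''=E_1$, with kernel $K$ of $E_1\to F$. Then $a$ is a product with the class of $0\to K\to E_1\to F\to0$, which splits after pullback to $E_1$. So $a$ dies on $F''$ and $a=\delta(b)$ with $b\in\mathrm{Ext}^n_A(K,G)$. Now $\delta\varphi^n(b)=\varphi^{n+1}(a)=0$, so $\varphi^n(b)$ is the restriction of a class in $\mathrm{Ext}^n_E(F'',G)$, which is $\varphi^n(b'')$ for some $b''\in\mathrm{Ext}^n_A(F'',G)$. Injectivity of $\varphi^n$ on $K$ shows that $b$ is the restriction of $b''$. Hence $a=\delta(b)=0$.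

**Step 2: from the heart to the whole category.** For $F,G\in A$ the maps $\operatorname{Hom}(F,G[n])\to\operatorname{Hom}(F,G[n])$ from $\mathcal D^b(A)$ to $\mathcal D^b_A(\mathrm{Mod}\,E)$ are isomorphisms for $n\ge0$ by Step 1, and both sides vanish for $n<0$. By truncation triangles and the five lemma, induct on the number of nonzero cohomology objects, first of the second variable, then of the first: the functor is fully faithful. Its essential image is a stable subcategory containing $A$, hence everything. $\square$

By definition $\mathcal D^b(\mathrm{Vect}X)=\mathcal W/\mathcal Ac$, and by Fact 4 this is $\mathrm{Perf}(X)$. So $\mathcal D^b(A)\to\mathcal W\to\mathrm{Perf}(X)$ is a Verdier sequence, and Fact 1 gives a fiber sequence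
$$\mathrm K(A)\to\mathrm K(\mathcal W)\to\mathrm K(X).\tag{3}$$

## 8. Finite-dimensional algebras and $\mathrm K(\mathcal W)$

To read off $\mathrm K_{-2}(A)$ from (3) we must control $\mathrm K(\mathcal W)$.

**Lemma 8.1.** If $\Lambda$ is a finite-dimensional $\mathbb C$-algebra, then $\pi_iT\mathrm K(\Lambda)=0$ for $i$ odd, and $\mathrm K_n(\Lambda)=0$ for $n<0$.

Let $J$ be the radical of $\Lambda$, a nilpotent ideal. By Wedderburn, $\Lambda/J$ is a finite product of matrix algebras over $\mathbb C$.

**Step 1: mod $\ell$ homology of $GL$.** We compare $\Lambda$ with $\Lambda/J$. The map $GL(\Lambda)\to GL(\Lambda/J)$ is surjective: any lift of an invertible matrix is invertible modulo a nilpotent ideal, hence invertible. Its kernel $N$ is the union of the groups $1+M_n(J)$. Each has a finite filtration by the normal subgroups $1+M_n(J^i)$, with subquotients the additive groups $M_n(J^i/J^{i+1})$, which are $\mathbb Q$-vector spaces. A $\mathbb Q$-vector space has no reduced $\mathbb F_\ell$-homology. Indeed, $H_*(\mathbb Q;\mathbb F_\ell)$ is the colimit of copies of $H_*(\mathbb Z;\mathbb F_\ell)$ along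 multiplication by $2,3,4,\dots$, which is zero in degree $1$; for general spaces use Künneth and filtered colimits. By the Lyndon–Hochschild–Serre spectral sequence, first for the filtrations and, after passing to the union, for $N\to GL(\Lambda)\to GL(\Lambda/J)$, we get $\tilde H_*(N;\mathbb F_\ell)=0$ and an $\mathbb F_\ell$-homology isomorphism $BGL(\Lambda)^+\to BGL(\Lambda/J)^+$.

**Step 2: from spaces to spectra.** The map just found is $\Omega^\infty$ of $f:\tau_{\ge1}\mathrm K(\Lambda)\to\tau_{\ge1}\mathrm K(\Lambda/J)$. Let $f_n$ be its $n$-fold delooping, a map of connected spaces. If $f_n$ is an $\mathbb F_\ell$-homology isomorphism, the bar spectral sequence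
$$\mathrm{Tor}^{H_*(Y;\mathbb F_\ell)}(\mathbb F_\ell,\mathbb F_\ell)\Rightarrow H_*(BY;\mathbb F_\ell)$$
shows that $f_{n+1}$ is one too. So all $f_n$ are. Spectrum homology is the colimit of the shifted reduced homologies of the deloopings, so the cofiber $Z$ of $f$ satisfies $H\mathbb F_\ell\otimes Z=0$. Thus $Z\otimes\mathbb S/\ell$ is bounded below with integral homology $H\mathbb Z\otimes\mathbb S/\ell\otimes Z=H\mathbb F_\ell\otimes Z=0$, and it vanishes by Hurewicz. So $T(f)$ is an equivalence. By Lemma 5.1(2), $T(\tau_{\ge1}\mathrm K(-))\simeq T\mathrm K(-)$, whence $T\mathrm K(\Lambda)\simeq T\mathrm K(\Lambda/J)$. By Morita invariance the latter is a finite sum of copies of $T\mathrm K(\mathbb C)$, whose odd homotopy vanishes by Lemma 5.1(3).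

**Step 3: negative degrees.** For $n>0$, $\mathrm K_{-n}(\Lambda)$ is a natural direct summand of $\mathrm K_0(\Lambda[t_1^{\pm1},\dots,t_n^{\pm1}])$, and $\mathrm K_0$ is unchanged by dividing out a nilpotent ideal (here $J[t_1^{\pm1},\dots,t_n^{\pm1}]$). A natural summand of an isomorphism is an isomorphism, so $\mathrm K_{-n}(\Lambda)\cong\mathrm K_{-n}(\Lambda/J)=0$. $\square$

**Proposition 8.2.** $\mathrm K_n(\mathcal W)=0$ for $n<0$ and $\pi_iT\mathrm K(\mathcal W)=0$ for $i$ odd. Hence the boundary maps of (3) give
$$\partial:\mathrm K_{-1}(X)\xrightarrow{\ \cong\ }\mathrm K_{-2}(A),\qquad\partial:\pi_{-1}T\mathrm K(X)\hookrightarrow\pi_{-2}T\mathrm K(A).\tag{4}$$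

*Proof.* For a bundle $e$ let $\mathrm{add}(e)\subset E$ consist of the direct summands of the $e^{\oplus n}$. These subcategories form a directed system, since $\mathrm{add}(e),\mathrm{add}(e')\subset\mathrm{add}(e\oplus e')$, and $E$ is their union. As $E$ is idempotent complete, $\operatorname{Hom}(e,-)$ identifies $\mathrm{add}(e)$ with the finitely generated projective modules over the finite-dimensional algebra $\mathrm{End}(e)$. So $\mathcal W\simeq K^b(E)$ is the filtered colimit of the categories $\mathrm{Perf}(\mathrm{End}(e))$, and
$$\mathrm K(\mathcal W)=\operatorname{colim}_e\mathrm K(\mathrm{End}(e)).$$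
Lemmas 8.1 and 5.1(1) give the vanishing. For (4), use the exact sequences
$$\mathrm K_{-1}(\mathcal W)=0\to\mathrm K_{-1}(X)\to\mathrm K_{-2}(A)\to\mathrm K_{-2}(\mathcal W)=0$$
and $\pi_{-1}T\mathrm K(\mathcal W)=0\to\pi_{-1}T\mathrm K(X)\to\pi_{-2}T\mathrm K(A)$. $\square$

## 9. The class of the node in $\mathrm K_{-1}(X)$ and its periodic trace

**Geometry of $X$.** On $W=1$ the curve is $v^2-uv=u^3$, and $\nu$ is $u=t(t-1)$, $v=t^2(t-1)$. Let
$$S=\{f\in\mathbb C[t]:f(0)=f(1)\}=\mathbb C\oplus t(t-1)\mathbb C[t].$$
The elements $u^k$ and $u^kv$ $(k\ge0)$ are monic of degrees $2k$ and $2k+3$, one for each degree other than $1$. No element of $S$ has degree $1$, so they form a basis of $S$. Since $\mathbb C[u,v]/(v^2-uv-u^3)$ also has the basis $u^k,u^kv$, it is isomorphic to $S$. On $W=0$ the equation forces $U=0$, so the only remaining point is $q=[0:1:0]=\nu(\infty)$. It is smooth: for $V=1$ the equation is $W-UW=U^3$, whose $W$-derivative at the origin is $1$. So $U_0:=X\setminus q=\operatorname{Spec}S$, and over it $\nu$ is $\operatorname{Spec}\mathbb C[t]\to\operatorname{Spec}S$. The map $\nu$ is finite,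 and birational because $t=v/u$. As $q$ is a smooth point, $\nu$ is an isomorphism over a neighborhood of $q$.

Let $i_0,i_1:\operatorname{Spec}\mathbb C\to\mathbb P^1$ be the points $t=0,1$. Both composites with $\nu$ are the inclusion of $x_0$. So pullback along $\nu$ and restriction to $x_0$ give a map
$$\mathrm K(X)\to P:=\mathrm K(\mathbb P^1)\times_{\mathrm K(\mathbb C)^2}\mathrm K(\mathbb C),\tag{5}$$
where the pullback is formed with $(i_0^*,i_1^*)$ and the diagonal.

**Proposition 9.1.** The map (5) induces $\mathrm K_{-1}(X)\cong\pi_{-1}P=\mathbb Z^2/\mathrm{diag}\cong\mathbb Z$, where $m\in\mathbb Z$ corresponds to $\partial(0,m)$ for the boundary map $\partial:\mathrm K_0(\mathbb C)^2\to\pi_{-1}P$.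

**Step 1: remove the point $q$.** This reduces the comparison to rings. Let $P_U=\mathrm K(\mathbb C[t])\times_{\mathrm K(\mathbb C)^2}\mathrm K(\mathbb C)$, formed with evaluation at $0,1$ and the diagonal. The fiber of $\mathrm K(X)\to\mathrm K(U_0)=\mathrm K(S)$ is $\mathrm K(X\text{ on }q)$. The fiber of $P\to P_U$ is that of $\mathrm K(\mathbb P^1)\to\mathrm K(\mathbb A^1)$, namely $\mathrm K(\mathbb P^1\text{ on }\infty)$. By excision both depend only on a neighborhood of the point, and $\nu$ is an isomorphism there, so $\nu^*$ identifies them. The square formed by $\mathrm K(X)\to P$ and $\mathrm K(S)\to P_U$ is therefore cartesian, and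
$$\mathrm{fib}(\mathrm K(X)\to P)\simeq\mathrm{fib}(\mathrm K(S)\to P_U).$$

**Step 2: compare $\mathrm K(S)$ with $P_U$.** The square $S=\mathbb C[t]\times_{\mathbb C^2}\mathbb C$ is a pullback of ring spectra: the homotopy pullback has $\pi_{-1}$ equal to the cokernel of $\mathbb C[t]\oplus\mathbb C\to\mathbb C^2$, which is zero since $\mathbb C[t]\to\mathbb C^2$ is onto. Take $R'$ from Fact 5. Its underlying spectrum is $\mathbb C[t]\otimes^L_S\mathbb C$, so $R'$ is connective. Let $I=\ker(S\to\mathbb C)=t(t-1)\mathbb C[t]$, which is also an ideal of $\mathbb C[t]$. On $\pi_0$ the map $R'\to\mathbb C^2$ is the canonical one,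
$$\mathbb C[t]\otimes_S\mathbb C=\mathbb C[t]/I\mathbb C[t]=\mathbb C[t]/(t^2-t)\to\mathbb C^2,\qquad f\mapsto(f(0),f(1)),$$
an isomorphism by the Chinese remainder theorem. By Fact 6, $\mathrm K_n(R')\to\mathrm K_n(\mathbb C^2)$ is an isomorphism for $n\le1$. So $\Phi=\mathrm{fib}(\mathrm K(R')\to\mathrm K(\mathbb C^2))$ has $\pi_n\Phi=0$ for $n\le0$.

By Fact 5, $\mathrm K(S)=\mathrm{fib}(\mathrm K(\mathbb C[t])\oplus\mathrm K(\mathbb C)\to\mathrm K(R'))$, while $P_U$ is the fiber of the composite to $\mathrm K(\mathbb C^2)$. The fiber of the map between these two fibers is $\mathrm{fib}(0\to\Phi)=\Omega\Phi$. Hence $\pi_n\mathrm{fib}(\mathrm K(S)\to P_U)=\pi_{n+1}\Phi=0$ for $n\le-1$.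

**Step 3: compute.** By Steps 1 and 2, $\pi_{-1}$ and $\pi_{-2}$ of $\mathrm{fib}(\mathrm K(X)\to P)$ vanish, so $\mathrm K_{-1}(X)\cong\pi_{-1}P$. The fiber sequence
$$P\to\mathrm K(\mathbb P^1)\oplus\mathrm K(\mathbb C)\to\mathrm K(\mathbb C)^2\tag{6}$$
gives an exact sequence
$$\mathrm K_0(\mathbb P^1)\oplus\mathrm K_0(\mathbb C)\to\mathbb Z^2\xrightarrow{\partial}\pi_{-1}P\to\mathrm K_{-1}(\mathbb P^1)\oplus\mathrm K_{-1}(\mathbb C)=0,$$
where the vanishing for $\mathbb P^1$ is the projective bundle formula. Both $i_0^*$ and $i_1^*$ on $\mathrm K_0(\mathbb P^1)$ are the rank, so the image of the first map is the diagonal, and every class of $\mathbb Z^2/\mathrm{diag}$ is $(0,m)$ for a unique $m$. $\square$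

**Proposition 9.2.** If $\ell\nmid m$, the class $m\in\mathbb Z\cong\mathrm K_{-1}(X)$ has $\iota(m)\ne0$ in $\pi_{-1}T\mathrm K(X)$.

**Step 1: $i_0^*\simeq i_1^*$ as maps $\mathrm K(\mathbb P^1)\to\mathrm K(\mathbb C)$.** Equality on $\mathrm K_0$ would not be enough, since $T$ sees high degrees. By the projective bundle formula, $(V,W)\mapsto V\otimes\mathcal O\oplus W\otimes\mathcal O(-1)$ induces $\mathrm K(\mathbb C)^2\simeq\mathrm K(\mathbb P^1)$. After choosing a basis of the fiber of $\mathcal O(-1)$ at each of the two points, both composites with $i_0^*$ and $i_1^*$ are isomorphic to $(V,W)\mapsto V\oplus W$.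

**Step 2: detect the class.** By naturality it suffices to work in $\pi_{-1}T(P)$. Apply the exact functor $T$ to (6). By Step 1 the image of $\pi_0T\mathrm K(\mathbb P^1)\oplus\pi_0T\mathrm K(\mathbb C)\to\pi_0T\mathrm K(\mathbb C)^2=(\mathbb Z/\ell)^2$ lies in the diagonal, and this image is the kernel of $\partial:(\mathbb Z/\ell)^2\to\pi_{-1}T(P)$. By Lemma 5.1(1) and (3), $\iota(\partial(0,m))=\partial(0,\bar m)$. If $\ell\nmid m$, then $(0,\bar m)$ is not in the diagonal, so this is nonzero. $\square$

## 10. Injectivity of $\mathrm K_{-2}(A)\to\mathrm K_{-2}(B)$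

*Proof of Theorem 5.4.* By (4) and Proposition 9.1, $\mathrm K_{-2}(A)\cong\mathrm K_{-1}(X)\cong\mathbb Z$. Let $0\ne\xi\in\mathrm K_{-2}(A)$ and write $\xi=\partial(m)$ with $0\ne m\in\mathbb Z$. Only finitely many primes divide $m$, so there is an odd prime $\ell\nmid m$. By Proposition 9.2, $\iota(m)\ne0$ in $\pi_{-1}T_\ell\mathrm K(X)$. By the injectivity in (4) and compatibility of $\iota$ with boundary maps, $\iota(\xi)=\pm\partial(\iota(m))\ne0$ in $\pi_{-2}T_\ell\mathrm K(A)$.

If $\xi$ died in $\mathrm K_{-2}(B)$ for some $B$ in which $A$ is Serre, or in $\mathrm K_{-2}(\mathcal M)$ for some $\mathcal M$ as in Theorem 5.3, that theorem would give $\iota(\xi)=0$, a contradiction. So $\mathbb Z\cong\mathrm K_{-2}(A)\hookrightarrow\mathrm K_{-2}(B)$. In particular $\mathrm K_{-2}(B)$ is not torsion and $\mathrm K(B)\not\simeq0$. The answer to the Question is no. $\square$
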